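
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Minimal regular faces of Littlewood--Richardson cones}


\begin{abstract}
Let $G$ be a semisimple group of rank $n$. A face of the Littlewood--Richardson cone of $G$ is called regular if it contains a tuple of strictly dominant weights. Regular faces have codimension at most $n$, and a question of Roth asks whether every regular face contains one of codimension exactly $n$. We show that this holds if and only if every simple factor of $G$ has rank at most $3$. If some simple factor has rank at least $4$, there is a regular face of codimension $n-1$ that contains no other regular face. The first counterexample, for $SL_5$, is a statement about sums of three Hermitian matrices and is proved by elementary means.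
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $G$ be a semisimple algebraic group of rank $n\ge 1$ over an algebraically closed field of characteristic zero. Fix a maximal torus $T$ and a Borel subgroup $B\supset T$. Let $\Lambda$ be the weight lattice and $\Lambda_{\mathbb R}=\Lambda\otimes\mathbb R$, and write $V_\mu$ for the irreducible representation of dominant highest weight $\mu$. For $k\ge2$ the \emph{Littlewood--Richardson cone} $\mathrm{LRC}(k)\subset(\Lambda_{\mathbb R})^{k+1}$ is the closed convex cone generated by all tuples $(\mu_1,\dots,\mu_k,\mu)$ of dominant weights such that $V_\mu$ is a component of $V_{\mu_1}\otimes\cdots\otimes V_{\mu_k}$. It is a rational polyhedral cone of full dimension $(k+1)n$, and codimensions of faces are taken in $(\Lambda_{\mathbb R})^{k+1}$.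

A face is \emph{regular} if it contains a point all of whose $k+1$ entries are strictly dominant. A face that contains a regular face is then itself regular. By convexity, a face that is not regular has some entry confined to a fixed wall of the dominant chamber; so restricting to regular faces sets aside the faces that come from the dominance conditions. Roth \cite{Roth} asks whether every regular face of $\mathrm{LRC}(k)$ contains a regular face of codimension $n$.

The number $n$ is natural here: a regular face never has codimension larger than $n$ (Proposition~\ref{prop:upper}). Call a regular face \emph{minimal} if it contains no regular face other than itself. Every regular face contains a minimal one, so the question is whether all minimal regular faces have the largest codimension that is possible.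

\subsection*{What one would guess}
For $SL_2$ and $k=2$ the cone is, after dualizing one factor, the set of triples $(b_0,b_1,b_2)$ of nonnegative numbers satisfying the triangle inequalities. Its regular faces are the whole cone and the three facets $b_0=b_1+b_2$, $b_1=b_0+b_2$, $b_2=b_0+b_1$; two of these facets meet only where some $b_i$ vanishes. So the answer is yes. In general one would like to start from a regular face and turn further inequalities into equalities until codimension $n$ is reached. This can fail only if each further equality pushes some weight onto a wall of the dominant chamber. In low rank this does not happen, but in general it does.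

\begin{theorem}\label{thm:main}
Let $k\ge2$ and let $G$ be semisimple of rank $n$.
\begin{enumerate}
\item[(a)] If every simple factor of $G$ has rank at most $3$, then every regular face of $\mathrm{LRC}(k)$ contains a regular face of codimension $n$.
\item[(b)] If some simple factor of $G$ has rank at least $4$, then there is a regular face of $\mathrm{LRC}(k)$ of codimension $n-1$ that contains no other regular face.
\end{enumerate}
\end{theorem}

Hence the answer to the question is no, already for $G=SL_5$ and $k=2$; and the property holds exactly when all simple factors have rank at most $3$.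

\subsection*{The mechanism}
For $SL_N$ the cone describes the possible spectra of traceless Hermitian matrices $A_0,\dots,A_k$ with $A_0+\cdots+A_k=0$. Suppose a face forces the $A_i$ to be simultaneously block diagonal with one $2\times2$ block and $N-2$ blocks of size $1$. The linear conditions defining such a face are that each of the $N-2$ scalars sums to zero over $i$, which gives codimension $N-2=n-1$. What remains is the $2\times 2$ problem, that is, the polygon inequalities for the eigenvalue gaps of the $2\times2$ blocks. Turning one of \emph{these} into an equality would give codimension $n$. However, a scalar placed suitably in the ordering of the spectra makes one polygon inequality a consequence of the ordering. For $k=2$, three scalars can take care of all three triangle inequalities. Then the face is the full intersection of a linear subspace with the product of the dominant chambers, and its proper faces lie on chamber walls. This needs $2+3=5$ coordinates. Section~\ref{sec:sl5} carries this out, after a warm-up with one scalar.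

Section~\ref{sec:general} extends the mechanism to arbitrary root systems, with an $\mathfrak{sl}_2$ attached to a root $\alpha$ in place of the $2\times 2$ block, and Section~\ref{sec:data} produces the required combinatorial data in all ranks $\ge4$. Section~\ref{sec:low} proves part (a). There the point is the converse: in rank $3$ there is not enough room to make all polygon inequalities redundant, so a regular face of codimension $2$ can always be refined.

Part (b), and part (a) when the simple factors have rank at most $2$, use only the description of the cone by sums of adjoint orbits (Theorem~\ref{thm:M}). Simple factors of rank $3$ use in addition the description of regular faces by Schubert calculus (Theorem~\ref{thm:R}).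

\section{The symmetric cone and its minimal regular faces}\label{sec:prelim}

\subsection{Conventions}
Tensor product multiplicities depend only on the root datum, so we work over $\mathbb C$. If $V_{\lambda_0}\otimes\cdots\otimes V_{\lambda_k}$ has a nonzero invariant, so has $V_{m\lambda_0}\otimes\cdots\otimes V_{m\lambda_k}$ for every $m\ge1$: an invariant is a multihomogeneous function on the highest weight vectors of the dual representations, and its powers are nonzero. Hence the cone does not change under isogeny, and we may assume $G$ simply connected.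

Let $K\subset G$ be a maximal compact subgroup containing the compact form of $T$. Let $\mathfrak k$ be the Lie algebra of $K$ and $\mathfrak t\subset\mathfrak k$ that of the compact form of $T$. Take minus the Killing form as $\mathrm{Ad}(K)$-invariant inner product $(\cdot,\cdot)$ on $\mathfrak k$. After multiplication by $\sqrt{-1}$, the space $\mathfrak t$ becomes the space of real coweights, and the inner product, which is rational and invariant under the Weyl group $W$, identifies it with $E=\Lambda_{\mathbb R}$. So weights, coweights and elements of $\mathfrak t$ are all points of $E$. Let $\Phi\subset E$ be the root system, $C\subset E$ the closed dominant chamber and $\omega_1,\dots,\omega_n$ the fundamental weights. Write $w_{\max}$ for the longest element of $W$ and $\mu^*=-w_{\max}\mu$. An element of $E$ is \emph{regular} if it is orthogonal to no root.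

Since $V_\mu\subset V_{\mu_1}\otimes\cdots\otimes V_{\mu_k}$ if and only if $(V_{\mu^*}\otimes V_{\mu_1}\otimes\cdots\otimes V_{\mu_k})^G\neq0$, the linear isomorphism $(\mu_1,\dots,\mu_k,\mu)\mapsto(\mu^*,\mu_1,\dots,\mu_k)$ carries $\mathrm{LRC}(k)$ onto the cone
\[
\Gamma\subset C^{k+1}\quad\text{generated by the dominant }(\lambda_0,\dots,\lambda_k)\text{ with }(V_{\lambda_0}\otimes\cdots\otimes V_{\lambda_k})^G\ne0 .
\]
It preserves codimension and regularity of faces, so from now on we work with $\Gamma$.

\begin{theorem}[Klyachko \cite{Klyachko} for $SL_N$; Berenstein--Sjamaar \cite{BS} in general]\label{thm:M}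
A tuple $(\lambda_i)\in C^{k+1}$ lies in $\Gamma$ if and only if there are $\xi_i\in\mathrm{Ad}(K)\lambda_i$ with $\xi_0+\cdots+\xi_k=0$.
\end{theorem}

For $SL_N$ the condition is that there are traceless Hermitian matrices with spectra $\lambda_0,\dots,\lambda_k$ and sum $0$. For $SL_2$, traceless Hermitian $2\times2$ matrices form a Euclidean space $\mathbb R^3$ in which conjugacy classes are spheres. We use the elementary fact that, for $k\ge 2$,
\begin{equation}\label{eq:polygon}
r_0,\dots,r_k\ge0\text{ are the lengths of vectors in }\mathbb R^3\text{ with sum }0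
\iff r_j\le\sum_{i\ne j}r_i\ \text{ for all }j .
\end{equation}

We also use standard facts on the polyhedral cone $\Gamma$. It has finitely many faces. Each face is $\Gamma\cap\{\ell=0\}$ with a linear form $\ell\ge0$ on $\Gamma$. Intersections of faces are faces. If $F$ is a face of $\Gamma$, then the faces of $F$ are exactly the faces of $\Gamma$ contained in $F$. Finally, $\operatorname{span}F$ is the common kernel of all $\ell$ with $\ell\ge0$ on $\Gamma$ and $\ell|_F=0$. To see the last point, write $\Gamma=\{\ell_1\ge0,\dots,\ell_m\ge0\}$ and let $p$ lie in the relative interior of $F$. The $\ell_s$ with $\ell_s(p)=0$ vanish on $F$; if they all kill $v$, then $p\pm\varepsilon v\in\Gamma$ for small $\varepsilon>0$, hence $p\pm\varepsilon v\in F$ because $F$ is a face, and $v\in\operatorname{span}F$.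

\subsection{Minimal regular faces are linear sections}
The next lemma is the criterion by which we recognize minimal regular faces: they are the faces that are cut out of $C^{k+1}$ by linear equations alone.

\begin{lemma}\label{lem:section}
\begin{enumerate}
\item[(a)] Let $H\subset E^{k+1}$ be a linear subspace that meets $\operatorname{int}C^{k+1}$ and such that $F=H\cap C^{k+1}$ is a face of $\Gamma$. Then $\operatorname{span}F=H$, and $F$ is a minimal regular face.
\item[(b)] Conversely, a minimal regular face $F$ satisfies $F=H\cap C^{k+1}$ with $H=\operatorname{span}F$.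
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $F$ contains a neighborhood in $H$ of every point $p\in H\cap\operatorname{int}C^{k+1}$, so $\operatorname{span}F=H$, and $F$ is regular. If such a $p$ lies in a face $F\cap\{\ell=0\}$ with $\ell\ge0$ on $F$, then $\ell\ge0$ near $p$ in $H$ and $\ell(p)=0$. So $\ell|_H=0$ and the face is $F$ itself.

(b) Let $U=H\cap\operatorname{int}C^{k+1}$, which is convex and open in $H$. The set $F\cap U$ is nonempty, since $F$ is regular, and closed in $U$. A point of $F$ outside the relative interior of $F$ lies in a proper face of $F$, which is not regular. So $F\cap U$ lies in the relative interior of $F$, and is therefore open in $H$. As $U$ is connected, $F\cap U=U$. The segment from a point of $U$ to any point of $H\cap C^{k+1}$ lies in $U$ except possibly for its endpoint, so $H\cap C^{k+1}=\overline U\subset F\subset H\cap C^{k+1}$.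
\end{proof}

\subsection{Codimension at most $n$}

\begin{proposition}\label{prop:upper}
Every regular face of $\Gamma$ has codimension at most $n$.
\end{proposition}

\begin{proof}
Let $F$ be a regular face. Strict dominance is an open condition, so $F$ has a point $(\lambda_i)$ in its relative interior with all $\lambda_i\in\operatorname{int}C$. By Theorem~\ref{thm:M} there are $g_i\in K$ such that $\xi_i=\mathrm{Ad}(g_i)\lambda_i$ satisfy $\sum\xi_i=0$. We perturb the $\xi_i$ and see in which directions the spectra can move. Let $\eta_i\in\mathfrak k$ with $\sum\eta_i=0$. For small $|t|$ we can write $\xi_i+t\eta_i=\mathrm{Ad}(g_i(t))\lambda_i(t)$ with $g_i(t)\in K$, $g_i(0)=g_i$, and $\lambda_i(t)\in\operatorname{int}C$, depending smoothly on $t$, because $\xi_i$ is regular. Differentiating at $0$ gives $\mathrm{Ad}(g_i^{-1})\eta_i\in\lambda_i'(0)+[\mathfrak k,\lambda_i]$. Since $[\mathfrak k,\lambda_i]\perp\mathfrak t$,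
\[
\lambda_i'(0)=\mathrm{pr}_{\mathfrak t}\,\mathrm{Ad}(g_i^{-1})\eta_i .
\]
By Theorem~\ref{thm:M}, $\lambda(t)=(\lambda_i(t))$ lies in $\Gamma$. If $\ell\ge0$ on $\Gamma$ and $\ell|_F=0$, then $\ell(\lambda(t))$ has a minimum at $t=0$, so $\ell(\lambda'(0))=0$. Hence $\lambda'(0)\in\operatorname{span}F$.

The orthogonal complement of the set of all these $\lambda'(0)$ consists of the $(h_i)\in\mathfrak t^{k+1}$ with $\sum_i(\mathrm{Ad}(g_i)h_i,\eta_i)=0$ whenever $\sum\eta_i=0$. This says that all $\mathrm{Ad}(g_i)h_i$ are equal, so $h_0$ determines the tuple and the complement has dimension at most $n$.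
\end{proof}

\section{A block of size two and several scalars}\label{sec:sl5}

In this section $G=SL_N$ and $k=2$, so that $E=\{v\in\mathbb R^N:\sum v_m=0\}$, $C=\{v_1\ge\dots\ge v_N\}$, and points of $\Gamma$ are triples $(\lambda^0,\lambda^1,\lambda^2)\in C^3$. Given Hermitian matrices $A_i$ with spectra $\lambda^i$, choose an orthonormal eigenbasis for each $A_i$, ordered by decreasing eigenvalues, and let $U^i_m$ be the span of its first $m$ vectors. For a subspace $V$ let $\mathrm{tr}_VA=\sum\langle Av,v\rangle$ over an orthonormal basis of $V$. If $\sum A_i=0$, then $\sum_i\mathrm{tr}_VA_i=0$.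

Let $a_i\ge d_i$ for $i=0,1,2$, and put $b_i=a_i-d_i$. Splitting off the scalar part $(a_i+d_i)/2$, we see from \eqref{eq:polygon} that there are Hermitian $2\times2$ matrices $B_i$ with eigenvalues $a_i,d_i$ and $\sum B_i=0$ if and only if $\sum(a_i+d_i)=0$ and the $b_i$ satisfy the triangle inequalities. If $\sum_i(a_i+d_i)=0$, then
\begin{equation}\label{eq:tri}
b_j-\sum_{i\ne j}b_i=-2\Bigl(d_j+\sum_{i\ne j}a_i\Bigr),
\qquad\text{so}\qquad
b_j\le\sum_{i\neq j}b_i\iff d_j+\sum_{i\ne j}a_i\ge0 .
\end{equation}

\subsection{Warm-up: one scalar}
Let $G=SL_3$, and name the coordinates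
\[
\lambda^0=(a_0,x_0,d_0),\qquad\lambda^1=(a_1,x_1,d_1),\qquad\lambda^2=(a_2,d_2,x_2).
\]
Let $A_0+A_1+A_2=0$ have these spectra. For a unit vector $v\in U^0_2\cap U^1_2$ we get
\begin{equation}\label{eq:warm}
0=\sum\langle A_iv,v\rangle\ge\lambda^0_2+\lambda^1_2+\lambda^2_3=x_0+x_1+x_2 .
\end{equation}
So $F=\Gamma\cap\{x_0+x_1+x_2=0\}$ is a face. On $F$ all three estimates in \eqref{eq:warm} are equalities, so $v$ minimizes the quadratic forms of $A_0$ on $U^0_2$, of $A_1$ on $U^1_2$ and of $A_2$ on $\mathbb C^3$, restricted to unit vectors; hence $v$ is a common eigenvector with eigenvalues $x_i$. On $v^\perp$ the $A_i$ have eigenvalues $a_i,d_i$ and sum $0$. Conversely, $2\times2$ matrices $B_i$ as above give $A_i=B_i\oplus(x_i)$. Therefore $F$ consists of the triples in $C^3$ with $\sum x_i=0$ for which the $b_i$ satisfy the triangle inequalities.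

One of these inequalities is superfluous: the orderings give $a_0\ge x_0$, $a_1\ge x_1$, $d_2\ge x_2$, so $a_0+a_1+d_2\ge\sum x_i=0$, which is $b_2\le b_0+b_1$ by \eqref{eq:tri}. The scalar $x$ has paid for one triangle inequality. The inequality $b_0\le b_1+b_2$ does not follow from the orderings and $\sum x_i=0$: it is an equality, but not identically, at the strictly dominant point
\[
\lambda^0=(4,3,-7),\qquad\lambda^1=(3,2,-5),\qquad\lambda^2=(4,1,-5)\qquad(b_0=11,\ b_1=8,\ b_2=3)
\]
of $F$, and so it fails at some nearby point of $C^3$ with $\sum x_i=0$. The face of $F$ on which $b_0=b_1+b_2$ is regular. It satisfies two independent equations, so by Proposition~\ref{prop:upper} it has codimension exactly $2=n$. The inequality $b_1\le b_0+b_2$ behaves in the same way, by exchanging the indices $0$ and $1$. If we want a minimal regular face that still has a $2\times2$ block, we should spend one scalar on each of the three inequalities.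

\subsection{Three scalars: the counterexample for $SL_5$}
Let $G=SL_5$, so $n=4$, and name the coordinates
\[
\begin{aligned}
\lambda^0&=(a_0,\,x_0,\,z_0,\,d_0,\,y_0),\\
\lambda^1&=(a_1,\,x_1,\,y_1,\,d_1,\,z_1),\\
\lambda^2&=(a_2,\,y_2,\,z_2,\,d_2,\,x_2).
\end{aligned}
\]
In each row exactly one scalar lies below $d$; it is $y$, $z$, $x$ in turn. This is what will make the triangle inequalities automatic. The mutual order of $x,y,z$ is chosen so that the vanishing of the three sums $\sum x_i$, $\sum y_i$, $\sum z_i$ cuts out a face. Let
\[
H=\Bigl\{\textstyle\sum_ix_i=\sum_iy_i=\sum_iz_i=0\Bigr\}\subset E^3 .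
\]
The three equations are independent on $E^3$, so $H$ has codimension $3$. On $H$ we also have $\sum(a_i+d_i)=0$, since traces vanish.

\begin{theorem}\label{thm:sl5}
For $G=SL_5$ and $k=2$, the set $F=H\cap C^3$ is a regular face of $\Gamma$ of codimension $3$, and it contains no other regular face. In particular it contains no regular face of codimension $n=4$.
\end{theorem}

\begin{proof}
\emph{Step 1: $\Gamma\cap H$ is a face.} We show that on $\Gamma$
\begin{equation}\label{eq:three}
\sum(a_i+d_i)\ge0,\qquad\sum(y_i+z_i)\le0,\qquad\sum z_i\le0 .
\end{equation}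
Let $A_0+A_1+A_2=0$ be Hermitian with spectra $\lambda^i$.

\emph{First inequality.} Let $M^i$ be the span of the last two vectors of the eigenbasis of $A_i$, which belong to the two smallest eigenvalues. We claim that some $2$-dimensional $V\subset\mathbb C^5$ meets $M^0,M^1,M^2$ nontrivially. If there is $0\ne e\in M^0\cap M^1$, take any $2$-dimensional $V$ containing $e$ and a nonzero vector of $M^2$. Otherwise $M^0\oplus M^1$ is a hyperplane, so it contains some $0\neq u\in M^2$; write $u=e_0+e_1$ with $e_i\in M^i$. If both $e_i$ are nonzero, let $V$ be their span. If one of them is $0$, then $u$ is the other one, and we let $V$ be the span of $u$ and any nonzero vector of the $M^i$ whose component vanished. For an orthonormal basis of $V$ that starts with a unit vector of $V\cap M^i$ we get $\mathrm{tr}_VA_i\le\lambda^i_4+\lambda^i_1=a_i+d_i$. Sum over $i$.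

\emph{Second inequality.} By dimension, $U^2_3\cap U^0_3\ne0$ and $U^2_3\cap U^1_3\ne0$, so some $2$-dimensional $V\subset U^2_3$ meets both $U^0_3$ and $U^1_3$ nontrivially. Then $\mathrm{tr}_VA_i\ge\lambda^i_3+\lambda^i_5=y_i+z_i$ for $i=0,1$, and $\mathrm{tr}_VA_2\ge\lambda^2_2+\lambda^2_3=y_2+z_2$. Sum over $i$.

\emph{Third inequality.} For a unit vector $v\in U^0_3\cap U^2_3$ we have $0=\sum\langle A_iv,v\rangle\ge\lambda^0_3+\lambda^1_5+\lambda^2_3=\sum z_i$.

By Theorem~\ref{thm:M} the inequalities \eqref{eq:three} hold on $\Gamma$, so the subset of $\Gamma$ where all three are equalities is a face. Since traces vanish, that subset is $\Gamma\cap H$.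

\emph{Step 2: $H\cap C^3\subset\Gamma$.} Let $(\lambda^i)\in H\cap C^3$. The orderings give
\[
d_0+a_1+a_2\ge\sum y_i=0,\qquad a_0+d_1+a_2\ge\sum z_i=0,\qquad a_0+a_1+d_2\ge\sum x_i=0 .
\]
By \eqref{eq:tri} the numbers $b_i=a_i-d_i$ satisfy all three triangle inequalities. So there are Hermitian $2\times2$ matrices $B_i$ with eigenvalues $a_i,d_i$ and $\sum B_i=0$. The matrices $A_i=B_i\oplus(x_i)\oplus(y_i)\oplus(z_i)$ have spectra $\lambda^i$ and sum $0$, and $(\lambda^i)\in\Gamma$ by Theorem~\ref{thm:M}.

Hence $\Gamma\cap H=H\cap C^3=F$ is a face of $\Gamma$.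

\emph{Step 3: $F$ is regular.} The triple
\begin{equation}\label{eq:point}
\lambda^0=(7,6,5,-8,-10),\qquad\lambda^1=(8,6,4,-8,-10),\qquad\lambda^2=(8,6,5,-7,-12)
\end{equation}
is strictly dominant, with traces $0$, and $\sum x_i=6+6-12=0$, $\sum y_i=-10+4+6=0$, $\sum z_i=5-10+5=0$.

Now Lemma~\ref{lem:section}(a) applies: $\operatorname{span}F=H$ has codimension $3$, and $F$ is minimal.
\end{proof}

In fundamental weight coordinates on $\mathrm{LRC}(2)$ the point \eqref{eq:point} is $\mu_1=(2,2,12,2)$, $\mu_2=(2,1,12,5)$, $\mu=(2,13,1,1)$.

\section{The construction for a general root system}\label{sec:general}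

We now replace the block with eigenvalues $a_i,d_i$ by the $\mathfrak{sl}_2$ of a root $\alpha$. Two things must be generalized: Step 1, where inequalities valid on $\Gamma$ were produced by hand, and Step 2, where the ordering implied the triangle inequalities.

\subsection{Inequalities from movable tuples}
For $h\in E$ put $\Phi_h=\{\gamma\in\Phi:(\gamma,h)=0\}$ and $\mathfrak z=\Phi_h^\perp\subset E$. Let $L\supset T$ be the Levi subgroup with roots $\Phi_h$, let $Q\supset L$ be the parabolic subgroup with roots $\{\gamma:(\gamma,h)\le0\}$, with Lie algebra $\mathfrak q$, and put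
\[
\mathfrak n=\bigoplus_{(\gamma,h)>0}\mathfrak g_\gamma,\qquad
\mathfrak n_w=\bigoplus_{(\gamma,h)>0,\ w\gamma>0}\mathfrak g_\gamma\subset\mathfrak n\qquad(w\in W).
\]
Thus $\mathfrak g=\mathfrak q\oplus\mathfrak n$ as $L$-modules, and $\mathfrak n_w$ is the tangent space at the base point of $w^{-1}BwQ/Q\subset G/Q$, under $\mathfrak n\cong\mathfrak g/\mathfrak q$. A tuple $(w_0,\dots,w_k)\in W^{k+1}$ is called \emph{movable} (for $h$) if $\sum\operatorname{codim}_{\mathfrak n}\mathfrak n_{w_i}=\dim\mathfrak n$ and $\bigcap_i\mathrm{Ad}(l_i)\mathfrak n_{w_i}=0$ for some $(l_i)\in L^{k+1}$; the second condition then holds for generic $(l_i)$. Equivalently, for some $(l_i)$ the map $\mathfrak n\to\prod_i\mathfrak n/\mathrm{Ad}(l_i)\mathfrak n_{w_i}$ is an isomorphism.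

\begin{lemma}\label{lem:movable}
Let $(w_i)$ be movable for $h$.
\begin{enumerate}
\item[(1)] For generic $(g_i)\in G^{k+1}$ we have $\bigcap_ig_iBw_iQ\ne\emptyset$.
\item[(2)] $\sum_i(\lambda_i,w_ix)\ge0$ on $\Gamma$ for every $x\in\mathfrak z$ such that $(\gamma,x)\ge0$ whenever $(\gamma,h)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We show that the map $G\times\prod_iQw_i^{-1}B\to G^{k+1}$, $(g,(m_i))\mapsto(gm_i)$, is dominant. This suffices: if $g_i=gm_i$ with $m_i\in Qw_i^{-1}B$, then $g\in g_iBw_iQ$ for all $i$. At the point $(1,(l_iw_i^{-1}))$ with $l_i\in L$, after right trivialization, the image of the differential is spanned by the diagonal $\mathfrak g$ and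
\[
\prod_i\bigl(\mathfrak q+\mathrm{Ad}(l_i)w_i^{-1}\mathfrak b\bigr)=\prod_i\bigl(\mathfrak q\oplus\mathrm{Ad}(l_i)\mathfrak n_{w_i}\bigr),
\]
because $w_i^{-1}\mathfrak b$ contains $\mathfrak t_{\mathbb C}$ and has the roots $\gamma$ with $w_i\gamma>0$, and $\mathfrak q$ is $L$-stable. The image is everything if and only if $\mathfrak n\to\prod_i\mathfrak n/\mathrm{Ad}(l_i)\mathfrak n_{w_i}$ is onto, which holds by movability for suitable $(l_i)$.

(2) The $x$ in question form a rational polyhedral cone, so we may take $x$ to be a cocharacter. Let $(\lambda_i)$ be one of the generators of $\Gamma$, with highest weight vectors $v_i\in V_{\lambda_i}$. The dual of a space with nonzero invariants has nonzero invariants, so there is a nonzero $G$-invariant multilinear form $f$ on $\prod V_{\lambda_i}$. As $Gv_i$ spans $V_{\lambda_i}$, we have $f(g_0v_0,\dots,g_kv_k)\neq0$ for generic $(g_i)$. By (1) we may also assume that there is $g$ with $g^{-1}g_i\in Qw_i^{-1}B$ for all $i$. Since $B$ only rescales $v_i$, it follows that $f(q_0w_0^{-1}v_0,\dots,q_kw_k^{-1}v_k)\ne0$ with $q_i\in Q$. The vector $w_i^{-1}v_i$ has $x$-weight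 $(w_i^{-1}\lambda_i,x)=(\lambda_i,w_ix)$. The roots $\gamma$ of $Q$ satisfy $(\gamma,x)\le0$: if $(\gamma,h)<0$ this holds by the assumption on $x$, applied to $-\gamma$, and if $(\gamma,h)=0$ it holds because $x\in\mathfrak z$. So $q_iw_i^{-1}v_i$ has only components of $x$-weight $\le(\lambda_i,w_ix)$. By invariance of $f$ under $x$, only components of total $x$-weight $0$ contribute. Hence $0\le\sum(\lambda_i,w_ix)$.
\end{proof}

\subsection{Configurations and strings}

\begin{definition}\label{def:conf}
Let $\alpha\in\Phi$. An \emph{$\alpha$-configuration} consists of $h\in\alpha^\perp$ with $\Phi_h=\{\pm\alpha\}$ and of regular $\nu_0,\dots,\nu_k\in E$ with $(\nu_i,\alpha)>0$ and $\sum\nu_i\in\mathbb R\alpha$. A \emph{string} is a set $S=\Phi\cap(\gamma+\mathbb R\alpha)$ with $\gamma\in\Phi$ and $(\gamma,h)>0$, and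
\[
n_i(S)=\#\{\gamma'\in S:(\nu_i,\gamma')<0\}.
\]
The configuration is \emph{balanced} if $\sum_in_i(S)=\#S$ for every string $S$. The index $i$ \emph{splits} $S$ if $0<n_i(S)<\#S$.
\end{definition}

The strings partition the roots with $(\gamma,h)>0$. Along a string, $(\nu_i,\cdot)$ increases in the direction of $\alpha$, so the roots counted by $n_i(S)$ are the $n_i(S)$ lowest ones. The reflection $s_\alpha$ maps $S$ to itself and reverses its order. In the example of Section~\ref{sec:sl5}, $\nu_i$ is $\lambda^i$ with its coordinates rearranged as $(a,d,x,y,z)$, and $\alpha=e_a-e_d$. The string $\pm\{e_a-e_x,\,e_d-e_x\}$ is split by $i$ exactly when the scalar $x_i$ lies strictly between $d_i$ and $a_i$.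

The next proposition is the general form of Theorem~\ref{thm:sl5}. Condition (B) replaces Step 1, and condition (C) is the abstract form of the three inequalities in Step 2.

\begin{proposition}\label{prop:construct}
Let $k\ge2$ and let $(h,\nu_0,\dots,\nu_k)$ be an $\alpha$-configuration such that:
\begin{enumerate}
\item[(B)] it is balanced, and for every string $S$ at most two of the numbers $n_i(S)$ are nonzero;
\item[(C)] for every $j$ there is a root $\delta_j$ with $(\delta_j,\alpha)=\frac12(\alpha,\alpha)$, with $(\nu_i,\delta_j)>0$ for all $i\ne j$, and with $(\nu_j,\delta_j-\alpha)>0$.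
\end{enumerate}
Let $w_i\in W$ with $w_i\nu_i\in\operatorname{int}C$ and $H=\{(\lambda_i)\in E^{k+1}:\sum w_i^{-1}\lambda_i\in\mathbb R\alpha\}$. Then $F=H\cap C^{k+1}$ is a minimal regular face of $\Gamma$ of codimension $n-1$.
\end{proposition}

In (C), $\delta_j-\alpha=s_\alpha\delta_j$ is again a root.

\begin{proof}
\emph{$\Gamma\cap H$ is a face.} Here $\mathfrak z=\alpha^\perp$, and $w_i\gamma>0$ if and only if $(\nu_i,\gamma)>0$. For a string $S$ put $V_S=\bigoplus_{\gamma\in S}\mathfrak g_\gamma$. Then $V_S$ is $L$-stable, $\mathfrak n=\bigoplus_SV_S$ and $\mathfrak n_{w_i}=\bigoplus_S(\mathfrak n_{w_i}\cap V_S)$, and $\mathfrak n_{w_i}\cap V_S$ is spanned by the root spaces of the $\#S-n_i(S)$ highest roots of $S$. Since the configuration is balanced, the codimensions of the $\mathfrak n_{w_i}$ add up to $\dim\mathfrak n$.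

For each $S$ we look for $(l_i)\in L^{k+1}$ with $\bigcap_i\mathrm{Ad}(l_i)(\mathfrak n_{w_i}\cap V_S)=0$. If $n_i(S)=\#S$ for some $i$, then $\mathfrak n_{w_i}\cap V_S=0$ and any $(l_i)$ will do. Otherwise, by (B), exactly two indices $i\neq i'$ have nonzero $n$, and $n_i(S)+n_{i'}(S)=\#S$. Take $l_i=1$ and let $l_{i'}$ represent $s_\alpha$. Then $\mathfrak n_{w_i}\cap V_S$ belongs to the $n_{i'}(S)$ highest roots and $\mathrm{Ad}(l_{i'})(\mathfrak n_{w_{i'}}\cap V_S)$ to the $n_i(S)$ lowest ones, so these spaces are complementary. For each $S$, the open condition $\bigcap_i\mathrm{Ad}(l_i)(\mathfrak n_{w_i}\cap V_S)=0$ on $L^{k+1}$ is thus nonempty; as $L^{k+1}$ is irreducible, generic $(l_i)$ satisfy it for all $S$ at once. So $(w_i)$ is movable, and Lemma~\ref{lem:movable}(2) applies. The elements $x$ there form a cone in $\alpha^\perp$ with $h$ in its interior relative to $\alpha^\perp$, so they span $\alpha^\perp$. The subset of $\Gamma$ where $\sum(\lambda_i,w_ix)=0$ for all these $x$ is a face, and it is $\Gamma\cap H$.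

\emph{$H\cap C^{k+1}\subset\Gamma$.} Let $(\lambda_i)\in H\cap C^{k+1}$ and put $\lambda_i'=w_i^{-1}\lambda_i$, which lies in the closed chamber of $\nu_i$. Let $b_i=(\lambda_i',\alpha)\ge0$ and $\sum\lambda_i'=c\alpha$, so $\sum_ib_i=c(\alpha,\alpha)$. A root that is positive on $\nu_i$ is nonnegative on $\lambda_i'$. Hence (C) gives, for every $j$,
\[
0\le\sum_{i\ne j}(\lambda_i',\delta_j)+(\lambda_j',\delta_j-\alpha)=c(\alpha,\delta_j)-b_j=\tfrac12\sum_ib_i-b_j ,
\]
that is, $b_j\le\sum_{i\ne j}b_i$. Write $\lambda_i'=\kappa_i+\frac{b_i}{(\alpha,\alpha)}\alpha$ with $\kappa_i\perp\alpha$; then $\sum\kappa_i=0$. Let $SU(2)_\alpha\subset K$ be the subgroup attached to $\alpha$. Its Lie algebra $\mathfrak{su}(2)_\alpha\cong\mathbb R^3$ contains the line $\mathbb R\alpha\subset\mathfrak t$; the group fixes every $\kappa_i$ and acts transitively on the spheres of $\mathfrak{su}(2)_\alpha$. By \eqref{eq:polygon} there are $u_i\in\mathfrak{su}(2)_\alpha$ with the lengths of $\frac{b_i}{(\alpha,\alpha)}\alpha$ and with $\sum u_i=0$. Then $\xi_i=\kappa_i+u_i$ is conjugate to $\lambda_i'$ under $SU(2)_\alpha$, so $\xi_i\in\mathrm{Ad}(K)\lambda_i$,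 and $\sum\xi_i=0$. By Theorem~\ref{thm:M}, $(\lambda_i)\in\Gamma$.

\emph{Conclusion.} So $F=\Gamma\cap H$ is a face. Since $\sum\nu_i\in\mathbb R\alpha$, the tuple $(w_i\nu_i)$ lies in $H\cap\operatorname{int}C^{k+1}$. The map $(\lambda_i)\mapsto\sum w_i^{-1}\lambda_i$ is onto $E$, so $H$ has codimension $\dim(E/\mathbb R\alpha)=n-1$. Lemma~\ref{lem:section}(a) finishes the proof.
\end{proof}

\section{Failure in rank at least four}\label{sec:data}

By Proposition~\ref{prop:construct}, part (b) of Theorem~\ref{thm:main} follows once we find suitable configurations. Call data $(\alpha,h,\nu_0,\dots,\nu_k,\delta_0,\dots,\delta_k)$ in the span of a root system $\Phi$ \emph{admissible} for $\Phi$ if $(h,\nu_i)$ is an $\alpha$-configuration satisfying (B) and (C) with these $\delta_j$, and if moreover $(\delta_j,h)>0$ for all $j$; the last condition is needed only when $k$ is enlarged. We give admissible data for $k=2$ and $A_4,B_4,C_4,D_4,F_4$, and then enlarge first the root system and then $k$. Admissibility does not change when the inner product is rescaled, and on an irreducible root system all $W$-invariant inner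 products are proportional. So we may use the standard inner product in coordinates.

In all cases below, $\alpha=e_1-e_2$ and $k=2$. In the tables, a row lists the roots of a string $S$ from the highest to the lowest, and the values of $\nu_0$, $\nu_1$, $\nu_2$ on them in this order. Condition (B) says that in each row the number of negative entries equals $\#S$ and that these entries occur in at most two of the three columns. Since all values in the tables are nonzero and the $(\nu_i,\alpha)$ are positive, the $\nu_i$ are regular. All roots $\delta_j$ below satisfy $(\delta_j,\alpha)=1=\frac12(\alpha,\alpha)$.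

\subsection{Type $A_4$}
This is the example \eqref{eq:point}, with coordinates in the order $(a,d,x,y,z)$. Let $h=(4,4,1,-3,-6)$, whose only equal coordinates are the first two, and
\[
\nu_0=(7,-8,6,-10,5),\quad\nu_1=(8,-8,6,4,-10),\quad\nu_2=(8,-7,-12,6,5),\qquad\sum\nu_i=23\,\alpha ,
\]
with $(\nu_i,\alpha)=15,16,15$.
\begin{center}
\begin{tabular}{lccc}
string & $\nu_0$ & $\nu_1$ & $\nu_2$\\ \hline
$e_1-e_3,\ e_2-e_3$ & $1,\,-14$ & $2,\,-14$ & $20,\,5$\\
$e_1-e_4,\ e_2-e_4$ & $17,\,2$ & $4,\,-12$ & $2,\,-13$\\
$e_1-e_5,\ e_2-e_5$ & $2,\,-13$ & $18,\,2$ & $3,\,-12$\\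
$e_3-e_4$ & $16$ & $2$ & $-18$\\
$e_3-e_5$ & $1$ & $16$ & $-17$\\
$e_4-e_5$ & $-15$ & $14$ & $1$
\end{tabular}
\end{center}
Condition (B) holds in every row. Condition (C) holds with $\delta_0=e_1-e_4$ (values $4,2$ on $\nu_1,\nu_2$, and $e_2-e_4$ is $2$ on $\nu_0$), $\delta_1=e_1-e_5$ (values $2,3$ on $\nu_0,\nu_2$, and $e_2-e_5$ is $2$ on $\nu_1$), $\delta_2=e_1-e_3$ (values $1,2$ on $\nu_0,\nu_1$, and $e_2-e_3$ is $5$ on $\nu_2$). Finally $(\delta_j,h)=7,10,3$.

\subsection{Types $D_4$, $B_4$, $C_4$, $F_4$}
The roots are $\pm e_i\pm e_j$ ($i<j$) for $D_4$; for $B_4$ add $\pm e_i$; for $C_4$ add $\pm2e_i$ to $D_4$; for $F_4$ add all $\frac12(\pm1,\pm1,\pm1,\pm1)$ to $B_4$. One choice of vectors serves all four types: $h=(3,3,2,1)$ and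
\[
\nu_0=(2,-17,1,-19),\quad\nu_1=(10,1,9,8),\quad\nu_2=(13,-9,-10,11),\qquad\sum\nu_i=25\,\alpha ,
\]
with $(\nu_i,\alpha)=19,9,22$. The coordinates of $h$ are positive and only the first two are equal, so among the roots $\pm e_i\pm e_j$, $\pm e_i$, $\pm2e_i$ only $\pm\alpha$ are orthogonal to $h$. The half-integral roots of $F_4$ are not orthogonal to $h$, because $\pm3\pm3\pm2\pm1$ is always odd.
\begin{center}
\begin{tabular}{llccc}
string & types & $\nu_0$ & $\nu_1$ & $\nu_2$\\ \hline
$e_1-e_3,\ e_2-e_3$ & all & $1,\,-18$ & $1,\,-8$ & $23,\,1$\\
$e_1+e_3,\ e_2+e_3$ & all & $3,\,-16$ & $19,\,10$ & $3,\,-19$\\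
$e_1-e_4,\ e_2-e_4$ & all & $21,\,2$ & $2,\,-7$ & $2,\,-20$\\
$e_1+e_4,\ e_2+e_4$ & all & $-17,\,-36$ & $18,\,9$ & $24,\,2$\\
$e_3-e_4$ & all & $20$ & $1$ & $-21$\\
$e_3+e_4$ & all & $-18$ & $17$ & $1$\\
$e_1+e_2$ & $D_4,B_4,F_4$ & $-15$ & $11$ & $4$\\
$e_1,\ e_2$ & $B_4,F_4$ & $2,\,-17$ & $10,\,1$ & $13,\,-9$\\
$e_3$ & $B_4,F_4$ & $1$ & $9$ & $-10$\\
$e_4$ & $B_4,F_4$ & $-19$ & $8$ & $11$\\
$2e_1,\ e_1+e_2,\ 2e_2$ & $C_4$ & $4,\,-15,\,-34$ & $20,\,11,\,2$ & $26,\,4,\,-18$\\
$2e_3$ & $C_4$ & $2$ & $18$ & $-20$\\
$2e_4$ & $C_4$ & $-38$ & $16$ & $22$
\end{tabular}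
\end{center}
For $F_4$ the remaining strings are the following, with the values doubled:
\begin{center}
\begin{tabular}{lccc}
string & $2\nu_0$ & $2\nu_1$ & $2\nu_2$\\ \hline
$\frac12(1,-1,1,1),\ \frac12(-1,1,1,1)$ & $1,\,-37$ & $26,\,8$ & $23,\,-21$\\
$\frac12(1,-1,1,-1),\ \frac12(-1,1,1,-1)$ & $39,\,1$ & $10,\,-8$ & $1,\,-43$\\
$\frac12(1,1,1,1)$ & $-33$ & $28$ & $5$\\
$\frac12(1,1,1,-1)$ & $5$ & $12$ & $-17$\\
$\frac12(1,1,-1,1)$ & $-35$ & $10$ & $25$\\
$\frac12(1,1,-1,-1)$ & $3$ & $-6$ & $3$
\end{tabular}
\end{center}
Condition (B) holds in every row. For (C) take $\delta_0=e_1-e_4$ (values $2,2$ on $\nu_1,\nu_2$, and $e_2-e_4$ is $2$ on $\nu_0$), $\delta_1=e_1+e_3$ (values $3,3$ on $\nu_0,\nu_2$, and $e_2+e_3$ is $10$ on $\nu_1$), $\delta_2=e_1-e_3$ (values $1,1$ on $\nu_0,\nu_1$, and $e_2-e_3$ is $1$ on $\nu_2$). Finally $(\delta_j,h)=2,5,1$.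

\subsection{Larger root systems and larger $k$}

\begin{lemma}\label{lem:bigger}
Let $\Psi\subset\Phi$ be an irreducible subsystem with $\Psi=\Phi\cap\operatorname{span}\Psi$. If $\Psi$ has admissible data for $k=2$, so has $\Phi$.
\end{lemma}

\begin{proof}
The idea is to add to $h,\nu_0,\nu_1,\nu_2$ large multiples of a vector orthogonal to $\Psi$ that alone decides the signs on all roots outside $\Psi$. No root outside $\Psi$ lies in $\operatorname{span}\Psi$, so we can choose $c\perp\Psi$ that is orthogonal to no root outside $\Psi$. Keep $\alpha$ and the $\delta_j$, and replace $h,\nu_0,\nu_1,\nu_2$ by $h+Nc$, $\nu_0+Nc$, $\nu_1+Nc$, $\nu_2-2Nc$ with $N$ large. The sum of the $\nu_i$ and all values on $\Psi$ are unchanged. A string that meets $\Psi$ lies in $\Psi$, so it is a string of $\Psi$. If $\gamma\in\Phi\setminus\Psi$, then for large $N$ the signs on $\gamma$ of $h+Nc,\nu_0+Nc,\nu_1+Nc$ are that of $(\gamma,c)\ne0$, and the sign of $\nu_2-2Nc$ is the opposite one. In particular only $\pm\alpha$ are orthogonal to the new $h$, the new $\nu_i$ are regular, and a string $S\not\subset\Psi$ has $(n_0,n_1,n_2)(S)=(0,0,\#S)$.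 So (B) holds, and (C) and $(\delta_j,h)>0$ concern only roots of $\Psi$.
\end{proof}

\begin{lemma}\label{lem:morek}
If $\Phi$ has admissible data for $k=2$, it has admissible data for every $k\ge2$.
\end{lemma}

\begin{proof}
For $3\le i\le k$ put $\nu_i=\varepsilon(h+\eta\alpha)$, and replace $\nu_0$ by $\nu_0-(k-2)\varepsilon h$, with a small $\eta>0$ and then a small $\varepsilon>0$. The sum of all $\nu_i$ is still in $\mathbb R\alpha$. For small $\varepsilon$ the new $\nu_0$ lies in the chamber of the old one. For $i\ge3$ we have $(\nu_i,\alpha)>0$, and if $(\gamma,h)>0$ then $(\nu_i,\gamma)>0$ for small $\eta$. So the new $\nu_i$ are regular and $n_i(S)=0$ for $i\ge3$ and all $S$; hence (B) persists. Condition (C) for $j\le2$ persists because $(\delta_j,h)>0$ gives $(\nu_i,\delta_j)>0$ for $i\ge3$. For $j\ge3$ take $\delta_j=\delta_2$. It is positive on $\nu_0,\nu_1$ and on the $\nu_i$ with $i\ge3$; it is positive on $\nu_2$ because both $\delta_2-\alpha$ and $\alpha$ are; and $\delta_2-\alpha$ is positive on $\nu_j$ because $(\delta_2-\alpha,h)=(\delta_2,h)>0$.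
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let a simple factor of $G$ have rank at least $4$. The Dynkin diagram of this factor contains a subdiagram of type $A_4,B_4,C_4,D_4$ or $F_4$: indeed $A_m\supset A_4$, $B_m\supset B_4$, $C_m\supset C_4$, $D_m\supset D_4$ for $m\ge4$, $E_m\supset D_4$, and $F_4$ itself. Let $\Psi$ be the subsystem generated by the corresponding simple roots; it satisfies $\Psi=\Phi\cap\operatorname{span}\Psi$, where $\Phi$ is the whole root system of $G$. Lemmas~\ref{lem:bigger} and~\ref{lem:morek} give admissible data for $\Phi$ and $k$. Apply Proposition~\ref{prop:construct}.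
\end{proof}

\section{The property in rank at most three}\label{sec:low}

\subsection{Reduction to simple groups, and rank at most two}
For a product, $\Gamma(G_1\times G_2)=\Gamma(G_1)\times\Gamma(G_2)$, because irreducible representations are outer tensor products. Faces of a product are products of faces, a product of faces is regular if and only if both factors are, and codimensions add. So for part (a) of Theorem~\ref{thm:main} we may assume that $G$ is simple of rank $n\le3$. Every regular face contains a minimal one. By Proposition~\ref{prop:upper} it remains to show that minimal regular faces have codimension \emph{at least} $n$.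

\begin{lemma}\label{lem:low}
Let $F$ be a minimal regular face. If $n\ge1$, its codimension is at least $1$. If $n\ge2$, its codimension is at least $2$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:M}, no point of $\Gamma$ has exactly one nonzero entry; and if exactly two entries $\lambda,\lambda'$ are nonzero, then $\lambda'\in C$ is conjugate to $-\lambda$, so $\lambda'=\lambda^*$. By Lemma~\ref{lem:section}(b), $F=H\cap C^{k+1}$ with $H=\operatorname{span}F$. Codimension $0$ would give $(\omega_1,0,\dots,0)\in\Gamma$, which is impossible.

Suppose that $H=\{\sum_ih_i(\lambda_i)=0\}$ is a hyperplane, with linear forms $h_i$ on $E$, and put $c_{ia}=h_i(\omega_a)$. If $c_{ia}=0$, or if $c_{ia}c_{ib}<0$, then $\omega_a$, respectively $|c_{ib}|\omega_a+|c_{ia}|\omega_b$, in slot $i$ with zeros elsewhere lies in $H\cap C^{k+1}\subset\Gamma$, which is impossible. So for each $i$ all $c_{ia}$ are nonzero of one sign. As $H$ contains a strictly dominant tuple, two indices $i\ne j$ have opposite signs. Then for all $a,b$ the tuple with $|c_{jb}|\omega_a$ in slot $i$ and $|c_{ia}|\omega_b$ in slot $j$, and zeros elsewhere,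 lies in $H\cap C^{k+1}\subset\Gamma$. So $\omega_b$ is proportional to $\omega_a^*$ for all $a,b$, which forces $n=1$.
\end{proof}

This settles $n\le2$. For $n=3$ we have to exclude minimal regular faces of codimension $2$. The plan is to describe such a face by a balanced configuration, to give a condition under which the face can be refined, and to check that in rank $3$ this condition always holds.

\subsection{Faces of codimension $n-1$ as configurations}
Let $P\supset B$ be a standard parabolic subgroup with Levi subgroup $L\supset T$, and let $\Phi_L$ and $W_L$ be the root system and Weyl group of $L$. Let $W^P\subset W$ be the set of minimal length representatives of $W/W_L$; these are the $w$ with $w\beta>0$ for all positive $\beta\in\Phi_L$. If $h\in E$ is antidominant with $\Phi_h=\Phi_L$, then $P$ is the parabolic subgroup $Q$ of Section~\ref{sec:general}, $\mathfrak n\cong\mathfrak g/\mathfrak p$ is the tangent space of $G/P$ at its base point, and movability for $h$ is the Levi-movability of Belkale and Kumar \cite{BK}. For a movable tuple, the \emph{intersection number} is $\#\bigcap_ig_iBw_iP/P$ for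 generic $(g_i)\in G^{k+1}$.

\begin{theorem}[Ressayre \cite{Ressayre}; for facets and Levi-movability see Belkale--Kumar \cite{BK}]\label{thm:R}
Let $P$ be as above, $\mathfrak z=\Phi_L^\perp$, and let $w_0,\dots,w_k\in W^P$ be such that $(w_i)$ is Levi-movable with intersection number $1$; that is, the Belkale--Kumar product of the corresponding classes is the class of a point. Then
\[
\Gamma\cap\Bigl\{(\lambda_i):\ \sum_i(\lambda_i,w_ix)=0\ \text{ for all }x\in\mathfrak z\Bigr\}
\]
is a regular face of codimension $\dim\mathfrak z$. Every regular face arises in this way.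
\end{theorem}

Let $F$ be a regular face of codimension $n-1$, given by $(P,w_i)$ as in Theorem~\ref{thm:R}. Then $\dim\mathfrak z=n-1$, so $\Phi_L=\{\pm\alpha\}$ with a simple root $\alpha$, and $\mathfrak z=\alpha^\perp$. Hence
\[
F=\Gamma\cap H,\qquad H=\Bigl\{\sum w_i^{-1}\lambda_i\in\mathbb R\alpha\Bigr\},\qquad\operatorname{span}F=H,
\]
the last equality because both sides have codimension $n-1$. Fix an antidominant $h\in\alpha^\perp$ with $\Phi_h=\{\pm\alpha\}$, choose a point $(\lambda_i)$ of $F$ with all entries strictly dominant, and put $\nu_i=w_i^{-1}\lambda_i$. Then $w_i\gamma>0$ if and only if $(\nu_i,\gamma)>0$. We have $(\nu_i,\alpha)=(\lambda_i,w_i\alpha)>0$ because $w_i\in W^P$, and $\sum\nu_i\in\mathbb R\alpha$. So $(h,\nu_i)$ is an $\alpha$-configuration; we say that it is \emph{attached} to $F$. It is balanced: for suitable $(l_i)$ the isomorphism $\mathfrak n\to\prod\mathfrak n/\mathrm{Ad}(l_i)\mathfrak n_{w_i}$ respects the decomposition $\mathfrak n=\bigoplus V_S$ from the proof of Proposition~\ref{prop:construct}, so it restricts to isomorphisms $V_S\to\prod V_S/\mathrm{Ad}(l_i)(\mathfrak n_{w_i}\cap V_S)$,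 and comparison of dimensions gives $\#S=\sum n_i(S)$.

\subsection{Refining a face}
The counterexample of Section~\ref{sec:sl5} has three strings of length $2$, those of $x$, $y$ and $z$, which are split by the pairs of indices $\{0,1\}$, $\{1,2\}$ and $\{0,2\}$. No index belongs to all three pairs. The next lemma shows that a face can be refined when there is such a common index $j$: one replaces $w_i$ by $w_is_\alpha$ for all $i\ne j$ and passes from $P$ to $B$.

\begin{lemma}\label{lem:refine}
Let $F$ be a regular face of codimension $n-1$ with attached configuration $(h,\nu_i)$. Suppose there is an index $j$ such that every string that is split by some index is split by exactly two indices, one of them $j$. Then $F$ contains a regular face of codimension $n$.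
\end{lemma}

\begin{proof}
We keep the notation above and put $\tilde w_j=w_j$ and $\tilde w_i=w_is_\alpha$ for $i\ne j$. As $h$ is antidominant and $\alpha$ is positive, the set of negative roots is $\Phi^-=\{\gamma:(\gamma,h)>0\}\cup\{-\alpha\}$. We claim that
\begin{equation}\label{eq:exactlyone}
\text{for every }\gamma\in\Phi^-\text{ there is exactly one index }i\text{ with }\tilde w_i\gamma<0 .
\end{equation}
For $\gamma=-\alpha$ this index is $j$, since $w_j(-\alpha)<0$ and $\tilde w_i(-\alpha)=w_i\alpha>0$ for $i\ne j$. Let $S$ be a string split by $i$ and $j$, and by no other index. Every other index has $n(S)\in\{0,\#S\}$, and the value $\#S$ is excluded by $\sum n(S)=\#S$; so the others have $n(S)=0$ and $n_i(S)+n_j(S)=\#S$. Then $\tilde w_j$ is negative on the $n_j(S)$ lowest roots of $S$, $\tilde w_i$ on the $n_i(S)$ highest ones because $s_\alpha$ reverses $S$, and the others on none. Finally, if $S$ is not split, one index has $n(S)=\#S$ and all others have $n(S)=0$, and passing to $\tilde w_i$ changes nothing. This proves \eqref{eq:exactlyone}.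

For small $\varepsilon>0$ the element $h-\varepsilon\alpha$ is regular, and it is positive exactly on the roots in $\Phi^-$. For this element $Q=B$ and $L=T$, and the spaces $\mathfrak n_{\tilde w_i}$ are spanned by root spaces. By \eqref{eq:exactlyone} their codimensions add up to $\#\Phi^-$ and their intersection is $0$. So $(\tilde w_i)$ is Levi-movable for $P=B$, and by Lemma~\ref{lem:movable}(1) its intersection number is at least $1$. It is also at most $1$: for generic $(g_i)$ the set $\bigcap g_iB\tilde w_iB/B$ maps to $\bigcap g_iB\tilde w_iP/P=\bigcap g_iBw_iP/P$, which is a single point; and it is contained in $g_jBw_jB/B$, which maps bijectively to $g_jBw_jP/P$ since $w_j\in W^P$. By Theorem~\ref{thm:R}, applied to $B$,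
\[
F_B=\Gamma\cap\Bigl\{\sum\tilde w_i^{-1}\lambda_i=0\Bigr\}
\]
is a regular face of codimension $n$. For $x\in\alpha^\perp$ we have $\tilde w_ix=w_ix$, so $F_B\subset\Gamma\cap H=F$.
\end{proof}

\subsection{The combinatorics of rank three}
Now let $n=3$ and suppose that $F$ is a minimal regular face of codimension $2$, with attached configuration $(h,\nu_i)$. By Lemma~\ref{lem:section}(b), $F=H\cap C^{k+1}$, so $H\cap C^{k+1}\subset\Gamma$. It follows that
\begin{equation}\label{eq:notin}
\alpha\text{ lies in the closed chamber of }\nu_i\text{ for no index }i .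
\end{equation}
Indeed otherwise $w_i\alpha\in C$, and the tuple with $w_i\alpha$ in slot $i$ and zeros elsewhere would lie in $H\cap C^{k+1}\subset\Gamma$, contrary to Theorem~\ref{thm:M}. Recall that $\alpha$ lies in the closed chamber of $\nu_i$ if and only if $(\alpha,\gamma)\ge0$ for all roots $\gamma$ with $(\nu_i,\gamma)>0$. The next proposition and Lemma~\ref{lem:refine} contradict the minimality of $F$.

\begin{proposition}\label{prop:comb}
Let $\Phi$ be of type $A_3$, $B_3$ or $C_3$, let $\alpha\in\Phi$, and let $(h,\nu_i)$ be a balanced $\alpha$-configuration satisfying \eqref{eq:notin}. Then there is an index $j$ such that every string that is split by some index is split by exactly two indices, one of them $j$.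
\end{proposition}

The proof goes through the $W$-orbits of roots $\alpha$. In each case \eqref{eq:notin} prevents certain strings from being split by the same index, and balance for the strings with one element rules out that two strings are split by disjoint pairs of indices.

The hypotheses and the conclusion are unchanged if $W$ acts on $\alpha,h,\nu_i$ simultaneously, so we may normalize by $W$. In each case we name coordinates of $E$; a statement about coordinates ``at $i$'' refers to the coordinates of $\nu_i$. Inequalities between them are strict because the $\nu_i$ are regular. We use balance in the following forms. For a string with one element, exactly one index is negative on it. If a string with two elements is split, then it is split by exactly two indices, and all other indices have $n=0$. If no string is split, any $j$ will do; if only one string is split, and by exactly two indices, either of these will do.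

\begin{proof}[Proof for $A_3$]
Write coordinates in some order as $(a,d,q,q')$, with sum $0$, and $\alpha=e_a-e_d$, so $a>d$ at every index. Then $h=(s,s,t,t')$ with $s,t,t'$ distinct. The strings are $S_q=\pm\{e_a-e_q,\,e_d-e_q\}$, $S_{q'}=\pm\{e_a-e_{q'},\,e_d-e_{q'}\}$ and $\pm\{e_q-e_{q'}\}$, with the signs that make $h$ positive. An index splits $S_q$ if and only if $d<q<a$ there, and similarly for $q'$. If some index split both $S_q$ and $S_{q'}$, then $a$ would be the largest and $d$ the smallest coordinate there, and $\alpha$ would lie in the closed chamber, contrary to \eqref{eq:notin}.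

So the conclusion holds unless both $S_q$ and $S_{q'}$ are split, by disjoint pairs of indices, say $S_q$ by $0,1$ and $S_{q'}$ by $2,3$. Assume this. Then $n(S_{q'})=0$ at $0,1$, $n(S_q)=0$ at $2,3$, and $n(S_q)=n(S_{q'})=0$ at all other indices.
\begin{itemize}
\item \emph{$s>t$ and $s>t'$.} Here $n(S_{q'})=0$ means $d>q'$. At $0,1$ we get $q>d>q'$, and at $2,3$, in the same way, $q'>d>q$. So $e_q-e_{q'}$ and its negative are both negative at two or more indices, which contradicts balance for the string $\pm\{e_q-e_{q'}\}$.
\item \emph{$s<t$ and $s<t'$.} Here $n(S_{q'})=0$ means $q'>a$. At $0,1$ we get $q<a<q'$, and at $2,3$ we get $q'<a<q$. This is the same contradiction.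
\item \emph{$t<s<t'$.} Here $n(S_q)=0$ means $d>q$ and $n(S_{q'})=0$ means $q'>a$. At $0,1$ we get $q'>a>q$; at $2,3$ we get $q'>d>q$; elsewhere $q'>a>d>q$. So the root $e_{q'}-e_q$, on which $h$ is positive, is negative at no index, contrary to balance. The case $t'<s<t$ follows by exchanging $q$ and $q'$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof for $B_3$ with $\alpha$ short and for $C_3$ with $\alpha$ long]
Write coordinates $(p,q_1,q_2)$ with $\alpha=e_p$ for $B_3$ and $\alpha=2e_p$ for $C_3$, so $p>0$ at every index. As $\Phi_h=\{\pm\alpha\}$, we can normalize $h=(0,t_1,t_2)$ with $t_1>t_2>0$ by permuting $q_1,q_2$ and changing their signs. Write $e_1,e_2$ for the unit vectors of $q_1,q_2$. The strings are $S_l=\{e_l+e_p,\,e_l,\,e_l-e_p\}$ for $B_3$ and $S_l=\{e_l+e_p,\,e_l-e_p\}$ for $C_3$ ($l=1,2$), and strings with one element, among them $\{e_1-e_2\}$. An index splits $S_l$ if and only if $|q_l|<p$ there. If an index $i$ split both $S_1$ and $S_2$, every root positive on $\nu_i$ and not orthogonal to $\alpha$ would have positive $p$-coefficient, so $\alpha$ would lie in the closed chamber, contrary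 to \eqref{eq:notin}.

\emph{A split string is split by exactly two indices, and all others have $n=0$.} For $C_3$ this was noted above. For $B_3$, $n(S_l)$ is $0,1,2,3$ according to $q_l>p$, $0<q_l<p$, $-p<q_l<0$, $q_l<-p$. By balance the nonzero values are $\{3\}$, $\{2,1\}$ or $\{1,1,1\}$. In the last case $q_l>0$ at every index, contrary to $\sum_i\nu_i\in\mathbb R\alpha$, which says that $q_l$ sums to zero over the indices. So if $S_l$ is split, the values are $\{2,1\}$.

Hence the conclusion holds unless $S_1$ is split by two indices $0,1$ and $S_2$ by two other indices $2,3$. In that case $n(S_2)=0$ at $0,1$, so there $q_2>p>q_1$. So $e_1-e_2$ is negative at two indices, contrary to balance.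
\end{proof}

\begin{proof}[Proof for $B_3$ with $\alpha$ long and for $C_3$ with $\alpha$ short]
Write coordinates $(a,d,q)$ with $\alpha=e_a-e_d$, so $a>d$ at every index. Since $\Phi_h=\{\pm\alpha\}$, we have $h=(s,s,t)$ with $s,t\ne0$ and $s\neq\pm t$. Using the sign change of $q$ and the element $(a,d)\mapsto(-d,-a)$ of $W$, which fixes $\alpha$, we normalize $s,t>0$. The strings are:
\begin{itemize}
\item $P_+=\{e_a+e_q,\,e_d+e_q\}$, split if and only if $d<-q<a$;
\item $P_-=\{e_a-e_q,\,e_d-e_q\}$ if $s>t$, and $P_-=\{e_q-e_d,\,e_q-e_a\}$ if $s<t$; split if and only if $d<q<a$;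
\item for $B_3$: $R=\{e_a,\,e_d\}$ and $\{e_a+e_d\}$; for $C_3$: $R=\{2e_a,\,e_a+e_d,\,2e_d\}$. In both cases $R$ is split if and only if $d<0<a$; we then call the index \emph{mixed};
\item $\{e_q\}$ for $B_3$, $\{2e_q\}$ for $C_3$.
\end{itemize}

(1) \emph{No index has both $a>|q|$ and $-d>|q|$. In particular no index splits both $P_+$ and $P_-$.} If $a>|q|$ and $-d>|q|$, every root that is positive there and not orthogonal to $\alpha$ is a positive multiple of one of $e_a$, $-e_d$, $e_a\pm e_q$, $-e_d\pm e_q$, $e_a-e_d$, and $\alpha$ has positive inner product with all of these. This contradicts \eqref{eq:notin}. If both strings are split at an index, then $d<\pm q<a$ there, that is, $a>|q|$ and $-d>|q|$.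

(2) \emph{Exactly one index, called $V$, has $q<0$.} This is balance for $\{e_q\}$ or $\{2e_q\}$.

(3) \emph{Exactly one index, called $D$, has $a+d<0$. Either no index is mixed, or exactly two indices $A_+$ and $A_-=D$ are mixed and all others have $d>0$.} For $B_3$, balance for $\{e_a+e_d\}$ gives $D$. The number $n(R)$ is $2$ if $a<0$, $1$ if the index is mixed, and $0$ if $d>0$. So either one index has $a<0$ and the others $d>0$, and none is mixed, or exactly two indices are mixed and the others have $d>0$. In the latter case $D$, which does not have $d>0$, is mixed. For $C_3$, the number $n(R)$ is $3$ if $a<0$, $2$ if the index is mixed with $a+d<0$, $1$ if it is mixed with $a+d>0$, and $0$ if $d>0$. The nonzero values are $\{3\}$, $\{2,1\}$ or $\{1,1,1\}$. The last is impossible, because $a+d$ would be positive at every index, whereas $\sum\nu_i\in\mathbb R\alpha$ says that $a+d$ sums to $0$. In the first case no index is mixed and $D$ is the index with $n(R)=3$; in the second $D$ is the one with $n(R)=2$.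

So each of $P_+,P_-,R$, if it is split at all, is split by exactly two indices, and no other string can be split.

(4) \emph{If $P_+$ is split, it is split exactly by $V$ and $D$, and $V\ne D$. At $V$ we have $q<d<a$, and at $D$ we have $q>a>d$.} At an index that splits $P_+$ we have $d<-q<a$, and $q\notin(d,a)$ by (1). If $q<0$, the index is $V$. Then $q<-q<a$, so $q<d$; together with $d<-q$ this gives $|d|<-q<a$. So $a+d>0$, and the index is not $D$. If $q>0$, the index is not $V$. Then $q>-q>d$, so $q>a$; with $q<-d$ this gives $a<-d$, so the index is $D$. As two indices split $P_+$, they are $V$ and $D$.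

(5) \emph{If an index splits $P_-$ and has $q<0$ there, it is $D$.} By (1), $-q\notin(d,a)$. As $-q>q>d$, we get $-q>a$. Then $-d>-q>a$, so $a+d<0$.

(6) \emph{$P_+$ and $P_-$ are not both split.} If $P_+$ is split, then by (4) the roots $e_a-e_q$ and $e_d-e_q$ are both positive at $V$ and both negative at $D$. So $n(P_-)=2$ at $D$ if $s>t$, and at $V$ if $s<t$. By balance all other indices have $n(P_-)=0$, and no index splits $P_-$.

We can now find $j$.

\emph{$P_+$ and $R$ are split.} Then $P_-$ is not split, by (6). The index $D$ splits $P_+$ by (4) and $R$ by (3). Take $j=D$.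

\emph{$P_-$ and $R$ are split.} Then $P_+$ is not split, by (6), and it suffices that $P_-$ and $R$ are split by a common index. Suppose instead that $P_-$ is split by $i,i'\notin\{A_+,A_-\}$. By (5) and $D=A_-$, we have $q>0$ at $i$ and $i'$. By balance $n(P_-)=0$ at all other indices. If $s>t$, then at $A_+$ and $A_-$ this says $q<d$, and $d<0$ there, so two indices have $q<0$, contrary to (2). If $s<t$, then $V\ne i,i'$, so at $V$ we have $n(P_-)=0$, that is, $a<q<0$. But by (3) every index is mixed or has $d>0$, so $a>0$ at $V$, a contradiction.

\emph{At most one of $P_+,P_-,R$ is split.} Take for $j$ one of its two splitting indices, or any index if none is split.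

By (6) these are all cases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
As explained at the beginning of this section, we may assume that $G$ is simple of rank $n\le3$, and we must show that a minimal regular face $F$ has codimension $n$. By Proposition~\ref{prop:upper} the codimension is at most $n$, and Lemma~\ref{lem:low} gives equality for $n\le2$. For $n=3$ it leaves the codimensions $2$ and $3$. If the codimension were $2$, then Proposition~\ref{prop:comb}, which covers all irreducible root systems of rank $3$, together with Lemma~\ref{lem:refine} would give a regular face of codimension $3$ inside $F$, contrary to minimality.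
\end{proof}

\begin{thebibliography}{9}
\bibitem{BK} Belkale and Kumar, Invent. Math. \textbf{166} (2006).
\bibitem{BS} Berenstein and Sjamaar, J. AMS \textbf{13} (2000).
\bibitem{Klyachko} Klyachko, Selecta Math. \textbf{4} (1998).
\bibitem{Ressayre} Ressayre, \emph{Geometric invariant theory and the generalized eigenvalue problem}, Invent. Math. \textbf{180} (2010), 389--441.
\bibitem{Roth} Mike Roth, \emph{Reduction rules for Littlewood-Richardson coefficients}, arXiv:1004.5133 (2010).
\end{thebibliography}

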